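# Lipschitz-free spaces that do not absorb their own $\ell_1$-sums

## 1. A triangle, a path, and a bouquet of triangles

Take three points $0,a,b$ with all mutual distances equal to $1$. A real function $f$ with $f(0)=0$ is a pair $(s,t)=(f(a),f(b))$, and its Lipschitz constant is $\max(|s|,|t|,|s-t|)$. The functions with Lipschitz constant at most $1$ form a hexagon in the $(s,t)$-plane, with vertices $\pm(1,0),\pm(0,1),\pm(1,1)$. Let $\delta_a(f)=s$ and $\delta_b(f)=t$ be the evaluations. The dual norm of $u\delta_a+v\delta_b$ is the maximum of $us+vt$ over the vertices of the hexagon: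
$$\|u\delta_a+v\delta_b\|=\max(|u|,|v|,|u+v|).$$
Call this normed plane $H$. Observe that $\|\delta_a-\delta_b\|=1=d(a,b)$: the points of the triangle sit isometrically in $H$.

Now stretch the triangle to a path $0-a-b$ with $d(0,a)=d(a,b)=1$, $d(0,b)=2$. The Lipschitz constant becomes the largest slope, $\max(|s|,|t-s|)$. Since $us+vt=(u+v)s+v(t-s)$, the dual norm is $|u+v|+|v|$. This plane is $\ell_1^2$, with one coordinate for each edge of the path.

Next glue countably many triangles at the point $0$, so that points in different triangles are at distance $1+1=2$. A function vanishing at $0$ is a sequence of pairs $(s_k,t_k)$. Its Lipschitz constant is the supremum of the constants on the single triangles, because $|f(x)-f(y)|\le|f(x)|+|f(y)|$ when $x,y$ lie in different triangles. On the dual side, the evaluations span a dense subspace of the space $X=\ell_1(H)$ of absolutely summable sequences in $H$. If we form the $\ell_1$-sum of countably many copies of $X$, nothing changes: it is a sum of copies of $H$ indexed by $\mathbb N\times\mathbb N$, and re-indexing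 gives $\ell_1(X)=X$ isometrically.

Re-indexing worked because the same piece $H$ occurs infinitely often. Glue instead finite spaces $M_1,M_2,\dots$ that are all different. The resulting space $X$ contains the piece of $M_k$ once, whereas $\ell_1(X)$ contains it infinitely often. Is there still an isomorphism? More generally:

*Given an infinite metric space $M$, is the Lipschitz-free space $\mathcal F(M)$ isomorphic to the $\ell_1$-sum of countably many copies of itself?*

(For finite $M$ with at least two points, dimension forbids it.) The question is taken from Fraser Mason, "Lipschitz-free spaces over products of sequences", arXiv:2607.28440 (2026). The isomorphism is known when $M=\mathbb Z^d$, when $M$ is a Banach space (Kaufmann), when $M$ is a net in a Banach space, and for a certain class of homogeneous, unbounded metric spaces. We shall see that the answer in general is no, and that a wedge of well-chosen finite spaces is a counterexample.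

## 2. Free spaces, linearization, trees and wedges

All spaces are real, and "isomorphic" ($\cong$) means linearly isomorphic as Banach spaces.

**Definition 1 (free space).** Let $M$ be a metric space with basepoint $0$. $\mathrm{Lip}_0(M)$ is the Banach space of Lipschitz $f:M\to\mathbb R$ with $f(0)=0$, normed by the Lipschitz constant $\mathrm{Lip}(f)$. Put $\delta_x(f)=f(x)$. The Lipschitz-free space is
$$\mathcal F(M)=\overline{\mathrm{span}}\{\delta_x:x\in M\}\subset\mathrm{Lip}_0(M)^*.$$

**Definition 2 ($\ell_1$-sums).** $(\bigoplus_kX_k)_{\ell_1}$ is the space of sequences $(x_k)$, $x_k\in X_k$, with $\|(x_k)\|=\sum_k\|x_k\|<\infty$. We write $\ell_1(X)=(\bigoplus_{k\ge1}X)_{\ell_1}$, and $\ell_\infty(X)$ for bounded sequences with the supremum norm.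

**Facts 3.**

1. $\|\delta_x-\delta_y\|=d(x,y)$. The inequality $\le$ is the definition of $\mathrm{Lip}$; equality is seen on $f=d(\cdot,y)-d(0,y)$.
2. (Linearization.) A Lipschitz map $h:M\to Y$ into a Banach space with $h(0)=0$ extends to a unique bounded operator $\hat h:\mathcal F(M)\to Y$ with $\hat h(\delta_x)=h(x)$, and $\|\hat h\|=\mathrm{Lip}(h)$. Indeed, for $\varphi$ in the unit ball of $Y^*$ we have $\varphi\circ h\in\mathrm{Lip}_0(M)$ with constant at most $\mathrm{Lip}(h)$, so $\|\sum a_ih(x_i)\|=\sup_\varphi|\sum a_i\varphi(h(x_i))|\le\mathrm{Lip}(h)\|\sum a_i\delta_{x_i}\|$. The reverse inequality follows from item 1. Consequently the norm of any operator $T$ on $\mathcal F(M)$ is the Lipschitz constant of $x\mapsto T\delta_x$. With $Y=\mathbb R$ we get $\mathcal F(M)^*=\mathrm{Lip}_0(M)$.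
3. (Basepoint.) For basepoints $0,x_0$, the map $\delta_x\mapsto\delta_x-\delta_0$ induces an isometry from the free space based at $0$ onto the one based at $x_0$.
4. If $M$ is finite, every function on it is Lipschitz, so the $\delta_x$ with $x\ne0$ form a basis and $\dim\mathcal F(M)=|M|-1$. Multiplying the metric by a constant changes $\mathcal F(M)$ only by an isometry.
5. (Trees.) The free space of a finite weighted tree on its vertex set is isometric to $\ell_1(\text{edges})$. Orient each edge $e=(u,v)$, of length $w_e$, and consider $\ell_1(\text{edges})\to\mathcal F$, $e\mapsto(\delta_v-\delta_u)/w_e$. Its adjoint sends $f$ to its slopes along the edges. In a tree metric $\mathrm{Lip}(f)$ is the largest slope in absolute value, and every choice of slopes comes from exactly one $f$ vanishing at the basepoint. So the adjoint is an isometry onto $\ell_\infty(\text{edges})$, and the map itself is an isometry. The path of Section 1 is the first example.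

We also recall Auerbach's theorem: a $d$-dimensional normed space has a basis $(y_l)$ with $\|y_l\|=1$ whose coordinate functionals satisfy $\|y_l^*\|=1$. Finally, a space $Y$ is isomorphic to a complemented subspace of $X$ exactly when there are operators $U:Y\to X$, $V:X\to Y$ with $VU=\mathrm{id}_Y$. (Then $UV$ is a projection onto the range of $U$. Conversely take $U$ an isomorphism onto the subspace and $V=U^{-1}P$.) We say that $\mathrm{id}_Y$ factors through $X$ with constant $\|U\|\|V\|$.

**Definition 4 (wedge).** The wedge of pointed metric spaces $M_k$ is their union with all basepoints identified to a point $0$, the given metric on each piece, and $d(x,y)=d(x,0)+d(0,y)$ for $x,y$ in different pieces.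

The bouquet of triangles is a wedge, and the computation made there is general.

**Lemma 5.** If $M$ is the wedge of $(M_k)$, then $\mathcal F(M)=(\bigoplus_k\mathcal F(M_k))_{\ell_1}$ isometrically.

*Proof.* Let $f(0)=0$. For $x,y$ in different pieces, $|f(x)-f(y)|\le|f(x)|+|f(y)|\le\sup_k\mathrm{Lip}(f|_{M_k})\,d(x,y)$. So $\mathrm{Lip}(f)=\sup_k\mathrm{Lip}(f|_{M_k})$, and the unit ball of $\mathrm{Lip}_0(M)$ is the product of the unit balls of the $\mathrm{Lip}_0(M_k)$. A finite combination of evaluations splits as $\sum_k\mu_k$ with $\mu_k$ supported in $M_k$. Its supremum over a product of balls is $\sum_k\|\mu_k\|$. Taking closures gives the claim. $\square$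

## 3. When a sum of finite-dimensional spaces absorbs itself

By Lemma 5, a wedge of finite spaces leads to $X=(\bigoplus_kE_k)_{\ell_1}$ with $\dim E_k<\infty$. What does an isomorphism $X\cong\ell_1(X)$ force? There are infinitely many copies of $E_n$ in $\ell_1(X)$, and a finite-dimensional initial part of $X$ cannot host them all. So some copy has to live in the tail.

**Lemma 6.** Let $X=(\bigoplus_kE_k)_{\ell_1}$ with $\dim E_k<\infty$, $k$ ranging over an infinite subset of $\mathbb N$. Suppose $U:\ell_1(X)\to X$, $V:X\to\ell_1(X)$, $VU=\mathrm{id}$, $K=\|U\|\|V\|$. Then for every index $n$ and every $n_0$, $\mathrm{id}_{E_n}$ factors through $(\bigoplus_{k\ge n_0}E_k)_{\ell_1}$ with constant $2K$.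

*Proof.* Write $E=E_n$. Let $\iota_i:E\to\ell_1(X)$ be the inclusion into the $E_n$-coordinate of the $i$-th copy of $X$, and let $\pi_i$ be the corresponding projection. Let $H=(\bigoplus_{k<n_0}E_k)_{\ell_1}$ be the head and $T=(\bigoplus_{k\ge n_0}E_k)_{\ell_1}$ the tail of $X$, with inclusions $J_H,J_T$ and projections $Q_H,Q_T$, all of norm at most $1$. Since $\pi_iVU\iota_i=\mathrm{id}_E$,
$$\mathrm{id}_E=\pi_iVJ_HQ_HU\iota_i+\pi_iVJ_TQ_TU\iota_i.\tag{1}$$
The purpose now is to find $i$ for which the first term is small. Put $W_i=\pi_iVJ_H:H\to E$. For fixed $y\in H$ the vectors $W_iy$ are coordinates of the single vector $VJ_Hy\in\ell_1(X)$ in different copies, so $\sum_i\|W_iy\|\le\|V\|\|y\|$. With an Auerbach basis $(y_l)$ of $H$, $\|W_i\|\le\sum_l\|W_iy_l\|$, hence $\sum_i\|W_i\|\le\dim H\,\|V\|<\infty$. Choose $i$ with $\|W_i\|\|U\|\le\frac12$, and let $S$ be the second term of (1). Then $\|\mathrm{id}_E-S\|\le\frac12$, so $S$ is invertible with $\|S^{-1}\|\le2$, and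
$$\mathrm{id}_E=(S^{-1}\pi_iVJ_T)(Q_TU\iota_i)$$
is a factorization through $T$ with constant at most $2\|V\|\|U\|$. $\square$

This necessary condition is also sufficient.

**Proposition 7 (part 3 of Theorem C below).** Let $X=(\bigoplus_{k\ge1}E_k)_{\ell_1}$ with arbitrary nonzero finite-dimensional $E_k$. Then $X\cong\ell_1(X)$ if and only if there is $K$ such that for all $n,n_0$, $\mathrm{id}_{E_n}=\beta\alpha$ through $(\bigoplus_{k\ge n_0}E_k)_{\ell_1}$ with $\|\alpha\|\|\beta\|\le K$.

*Proof.* Necessity is Lemma 6. Assume the condition.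

**Step 1 (cut the tail to a finite block).** Let $\mathrm{id}_{E_n}=\beta\alpha$ through $(\bigoplus_{k\ge n_0}E_k)_{\ell_1}$ with constant $K$, and let $P_s$ be the projection onto the coordinates $n_0\le k<s$. Then $P_s\alpha e\to\alpha e$ for each $e$, and since $\dim E_n<\infty$, $\|\alpha-P_s\alpha\|\to0$. Choose $s$ with $\|\mathrm{id}-\beta P_s\alpha\|\le\frac12$. Then $\mathrm{id}_{E_n}=[(\beta P_s\alpha)^{-1}\beta][P_s\alpha]$ factors through $(\bigoplus_{n_0\le k<s}E_k)_{\ell_1}$ with constant $2K$.

**Step 2 (embed $\ell_1(X)$ block by block).** Enumerate the summands of $\ell_1(X)$, so that $\ell_1(X)=(\bigoplus_iE_{n(i)})_{\ell_1}$. Choose inductively successive disjoint finite blocks of indices, the $i$-th one carrying a factorization $\mathrm{id}_{E_{n(i)}}=\beta_i\alpha_i$ from Step 1, normalized so that $\|\alpha_i\|\le1$, $\|\beta_i\|\le2K$. The diagonal operators $\bigoplus\alpha_i:\ell_1(X)\to X$ and $\bigoplus\beta_i:X\to\ell_1(X)$ (zero on unused coordinates) compose to the identity. So $X\cong\ell_1(X)\oplus Z$ for some $Z$.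

**Step 3 (decomposition trick).** Re-indexing gives $\ell_1(X)\cong\ell_1(X)\oplus\ell_1(X)$ and $\ell_1(X)\cong\ell_1(X)\oplus X$. Hence
$$X\cong\ell_1(X)\oplus Z\cong\ell_1(X)\oplus\ell_1(X)\oplus Z\cong\ell_1(X)\oplus X\cong\ell_1(X).\qquad\square$$

## 4. Growing grids absorb themselves

A natural first attempt is to take pieces of rapidly increasing size and complexity, so that no piece is repeated. Try grids: $G_k=\{0,\dots,k\}^2$ with $d((a,b),(a',b'))=|a-a'|+|b-b'|$, basepoint $(0,0)$, and $E_k=\mathcal F(G_k)$. This fails, however sparse we make the sequence of sizes. For $k\ge n$ the map $(a,b)\mapsto(\min(a,n),\min(b,n))$ is a $1$-Lipschitz retraction of $G_k$ onto $G_n$. Linearizing the inclusion $G_n\subset G_k$ and this retraction (Facts 3.2), $\mathrm{id}_{E_n}$ factors through $E_k$ with constant $1$. So the condition of Proposition 7 holds with $K=1$, and $X\cong\ell_1(X)$. The attempt breaks exactly here: a late, large piece contains a good copy of every earlier one.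

There is a second way to fail. Suppose all $\mathrm{id}_{E_n}$ factor through $\ell_1$ with one constant $K$. Choose $e_k\in E_k$, $e_k^*\in E_k^*$ of norm one with $e_k^*(e_k)=1$. The maps $(c_k)\mapsto(c_ke_k)$ and $(x_k)\mapsto(e_k^*(x_k))$ factor $\mathrm{id}_{\ell_1}$ through every tail of $X$ with constant $1$. So $\mathrm{id}_{E_n}$ factors through every tail with constant $K$, and again $X\cong\ell_1(X)$.

We therefore want pieces with two properties that pull against each other:

- $\mathrm{id}_{E_n}$ factors through an $L_1$-space only with a large constant;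
- for $k>n$, the space $E_k$ looks like an $L_1$-space to every target of dimension at most $\dim E_n$.

If the second property holds with an absolute constant, then a factorization of $\mathrm{id}_{E_n}$ through the tail can be converted into one through $L_1$, which contradicts the first. We now make this precise.

## 5. Factoring through $L_1$, and the theorems

**Definition 8.** For an operator $u:X\to Y$ let $\gamma_1(u)=\inf\|\beta\|\|\alpha\|$ over all factorizations $u=\beta\alpha$ with $\alpha:X\to L_1(\mu)$, $\beta:L_1(\mu)\to Y$, $\mu$ any measure.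

**Lemma 9.**

1. $\gamma_1(aub)\le\|a\|\gamma_1(u)\|b\|$.
2. If $u:(\bigoplus_kX_k)_{\ell_1}\to Y$, then $\gamma_1(u)\le\sup_k\gamma_1(u|_{X_k})$.
3. $\gamma_1(\mathrm{id}_E)\le\dim E$.

*Proof.* Item 1 is clear. For item 2 assume the supremum is finite, let $\varepsilon>0$ and write $u|_{X_k}=\beta_k\alpha_k$ through $L_1(\mu_k)$ with $\|\beta_k\|\le1$, $\|\alpha_k\|\le\gamma_1(u|_{X_k})+\varepsilon$. The $\ell_1$-sum of the $L_1(\mu_k)$ is $L_1$ of the disjoint union of the measure spaces. Use $\alpha=\bigoplus\alpha_k$, and $\beta((f_k))=\sum\beta_kf_k$, which has norm at most $1$. For item 3 let $(y_l)$ be an Auerbach basis. Then $x\mapsto(y_l^*(x))_l$ from $E$ to $\ell_1^{\dim E}$ has norm at most $\dim E$, and $(c_l)\mapsto\sum c_ly_l$ has norm at most $1$. $\square$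

**Example 10 (a cycle is almost an average of paths).** Let $C_m$ be the cycle with $m\ge3$ vertices and unit edges. Deleting one edge produces a path, but stretches that edge to length $m-1$. Now delete a uniformly random edge $\omega$ and call the path metric $\tau_\omega$. For adjacent $x,y$,
$$\mathbb E\,\tau_\omega(x,y)=\Big(1-\frac1m\Big)\cdot1+\frac1m(m-1)=\frac{2(m-1)}m<2,$$
and by summation along geodesics $\mathbb E\tau_\omega(x,y)\le\frac{2(m-1)}m\,d(x,y)$ for all $x,y$. Let $Z=\bigoplus_\omega\mathcal F(C_m,\tau_\omega)$ with $\|z\|=\sum_\omega\frac1m\|z_\omega\|$. By Facts 3.5 this is a finite-dimensional $\ell_1$-space. The operator $T\delta_x=(\delta_x)_\omega$ has norm at most $\frac{2(m-1)}m$. The identity map from the path to the cycle is $1$-Lipschitz, so $R(z)=\sum_\omega\frac1mz_\omega$ has norm at most $1$ as a map to $\mathcal F(C_m)$, and $RT=\mathrm{id}$. Hence $\gamma_1(\mathrm{id}_{\mathcal F(C_m)})\le\frac{2(m-1)}m$. For the triangle, $\gamma_1(\mathrm{id}_H)\le\frac43$. The device of replacing a metric by a random tree metric and averaging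 returns in Section 11.

**Theorem A.** There is an absolute constant $C_0\ge1$ such that for all $N\in\mathbb N$, $\lambda>0$ there is a finite metric space $M$ with

(a) $\gamma_1(\mathrm{id}_{\mathcal F(M)})\ge\lambda$;

(b) $\gamma_1(B)\le C_0\|B\|$ for every normed space $E$ with $\dim E\le N$ and every linear $B:\mathcal F(M)\to E$.

**Construction of $M_A$.** Put $N_0=1$. Inductively let $M_k$ be given by Theorem A with $N=N_{k-1}$ and $\lambda=k(N_{k-1}+1)$; put $E_k=\mathcal F(M_k)$ and $N_k=\dim E_k$. By Lemma 9.3,
$$N_k\ge\gamma_1(\mathrm{id}_{E_k})\ge k(N_{k-1}+1)>N_{k-1}.\tag{2}$$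
For infinite $A\subset\mathbb N$ let $M_A$ be the wedge of $(M_k)_{k\in A}$. By Lemma 5, $\mathcal F(M_A)=(\bigoplus_{k\in A}E_k)_{\ell_1}=:X_A$.

The metric of each $M_k$ may be rescaled without changing $E_k$. If we scale so that $\operatorname{diam}M_k\to0$, every neighborhood of $0$ contains all but finitely many pieces, and $M_A$ is countable and compact with one accumulation point. If we scale so that distinct points of $M_k$ are at distance at least $k$, then $M_A$ is countable and uniformly discrete (distinct points have distance at least $1$), and a ball of radius $R$ around $0$ contains, besides $0$, only points of $M_k$ with $k\le R$. So all balls are finite.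

**Theorem B.** For every infinite $A\subset\mathbb N$, $\ell_1(\mathcal F(M_A))$ is not isomorphic to a complemented subspace of $\mathcal F(M_A)$. In particular $\mathcal F(M_A)\not\cong(\bigoplus_k\mathcal F(M_A))_{\ell_1}$. Here $M_A$ can be taken countable and compact, or countable, uniformly discrete and with finite balls.

**Theorem C.**

1. $\ell_\infty(\mathrm{Lip}_0(M_A))$ is not isomorphic to a complemented subspace of $\mathrm{Lip}_0(M_A)$; in particular $\mathrm{Lip}_0(M_A)\not\cong\ell_\infty(\mathrm{Lip}_0(M_A))$.
2. For infinite $A,B\subset\mathbb N$: $\mathcal F(M_A)$ is isomorphic to a complemented subspace of $\mathcal F(M_B)$ iff $A\setminus B$ is finite; and $\mathcal F(M_A)\cong\mathcal F(M_B)$ iff $A\triangle B$ is finite. So there are $2^{\aleph_0}$ pairwise non-isomorphic counterexamples.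
3. The criterion of Proposition 7.

Whether $\mathcal F(M_A)$ is isomorphic to its square is not decided by what follows.

## 6. Theorem A implies Theorem B

Suppose $\ell_1(X_A)$ is isomorphic to a complemented subspace of $X_A$. This gives $U,V,K$ as in Lemma 6. Let $n\in A$ and apply Lemma 6 with $n_0=n+1$: we get $\mathrm{id}_{E_n}=\beta\alpha$ through $(\bigoplus_{k\in A,\,k>n}E_k)_{\ell_1}$ with $\|\alpha\|\|\beta\|\le2K$.

Look at one coordinate, $\beta|_{E_k}:E_k\to E_n$ with $k>n$. Its target has dimension $N_n\le N_{k-1}$, so Theorem A(b) for $M_k$ gives $\gamma_1(\beta|_{E_k})\le C_0\|\beta\|$. By Lemma 9.2, $\gamma_1(\beta)\le C_0\|\beta\|$, and by Lemma 9.1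
$$\gamma_1(\mathrm{id}_{E_n})\le C_0\|\beta\|\|\alpha\|\le2KC_0\qquad\text{for all }n\in A.$$
But $\gamma_1(\mathrm{id}_{E_n})\ge n$ by (2), and $A$ is infinite: a contradiction. $\square$

It remains to prove Theorem A.

## 7. Expansion forces $L/q$, and the naive factorization costs $2L$

The space $M$ will be the vertex set of a sparse graph in which every vertex sends out $q$ random edges. The metric is the graph metric truncated at a level $L$ much larger than $q$. Expansion will give $\gamma_1(\mathrm{id}_{\mathcal F(M)})\ge L/(8q)$, so we choose $L\ge8q\lambda$.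

For (b), let $B:\mathcal F(M)\to E$ have norm $1$ and put $b(x)=B\delta_x$, a $1$-Lipschitz map; say $b(x_0)=0$ where $x_0$ is the basepoint. The first factorization one writes down goes through $\ell_1(V)$, where $V$ is the vertex set: send $\delta_x\mapsto e_x-e_{x_0}$ and come back by $e_x\mapsto b(x)$. The first map has norm at most $2$, since distinct points have distance at least $1$. The second has norm $\max\|b(x)\|$, which may be as large as $L$. The constant $2L$ is useless: it exceeds the lower bound $L/(8q)$, and we need an absolute constant. The loss comes from the points where $\|b(x)\|$ is large.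

Those points turn out to be rare. If $q$ is large compared with $\dim E$, then $b$ is concentrated: the shell $\{\|b\|\approx\ell\}$ has at most $nq^{-\ell/64}$ of the $n$ points. A set that sparse spans at most $(1+256/\ell)$ times as many edges as vertices, so it is nearly a forest, and can be made into one by deleting each edge with probability of order $1/\ell$. A deleted edge can be replaced by a detour of length at most $4\ell$. The two effects cancel: probability of order $1/\ell$ times a detour of order $\ell$ is a bounded expected stretch, as in Example 10. Thus on the shell at level $\ell$ we factor through random trees, near $x_0$ we factor through $\ell_1(V)$, and we glue with a dyadic partition of unity.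

## 8. A sparse random graph

Fix $N\ge1$ and $\lambda>0$. Fix an integer $q\ge(2\cdot5^N)^8$, so that $q\ge10^8$, and $J\ge9$ such that $L:=2^J$ satisfies $L/(8q)\ge\lambda$. Let $V=\{1,\dots,n\}$ and let $\sigma_i(v)$ ($1\le i\le q$, $v\in V$) be independent and uniform in $V$. An *arrow* is a pair $(v,i)$, regarded as an edge joining $v$ to $\sigma_i(v)$. Let $G$ be the resulting multigraph. Loops are cycles of length $1$, and two distinct parallel edges form a cycle of length $2$.

**Lemma 11.** With $q,J$ fixed, each of the following holds with probability tending to $1$ as $n\to\infty$: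

- (W) for all $S$ with $1\le|S|\le n/2$, at least $|S|$ arrows $(v,i)$ have $v\in S$, $\sigma_i(v)\notin S$;
- (X) for all $S$ with $1\le|S|\le\frac{3n}{4\sqrt q}$: $|\bigcup_i\sigma_i(S)|>\sqrt q\,|S|$;
- (Y) for each $\ell=2^j$, $9\le j\le J$, and all $U$ with $1\le|U|\le nq^{-\ell/64}$, at most $(1+\frac{256}\ell)|U|$ arrows $(v,i)$ have $v,\sigma_i(v)\in U$;
- (C) $G$ has at most $\sqrt n$ cycles of length $\le L$;
- (D) at most $n^2/2$ ordered pairs $(x,y)$ satisfy $d_G(x,y)<L$.

(W) will give the lower bound (a), (X) the concentration, and (Y) the sparseness of shells. (C) removes short cycles, and (D) says that most pairs are far apart.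

*Proof.* We use $\binom nk\le(en/k)^k$. In (W), (X), (Y) we bound the failure probability by a sum over $s$, the size of the set, of terms of the form $[\cdots]^s$. Each term is at most $2^{-s}$ and, for fixed $s$, tends to $0$ as $n\to\infty$, because its bracket contains a positive power of $s/n$. By dominated convergence the sum tends to $0$.

**(W).** If it fails for some $S$ with $|S|=s$, fewer than $s$ of the $qs$ arrows from $S$ leave $S$, so some $(q-1)s$ of them land in $S$. The union bound over $S$ and over these arrows gives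
$$\binom ns\binom{qs}s\Big(\frac sn\Big)^{(q-1)s}\le\Big[\frac{en}s\cdot eq\cdot\Big(\frac sn\Big)^{q-1}\Big]^s=\big[e^2q(s/n)^{q-2}\big]^s\le[e^2q\,2^{2-q}]^s\le2^{-s}.$$

**(X).** If it fails for $|S|=s$, all $qs$ arrows from $S$ land in a set of size $\lfloor\sqrt q\,s\rfloor$. Put $\tau=\sqrt q\,s/n\le\frac34$. Since $k\mapsto(en/k)^k$ is increasing on $(0,n]$, the number of such sets is at most $(en/(\sqrt q\,s))^{\sqrt q\,s}=(e/\tau)^{\sqrt q\,s}$. With $n/s=\sqrt q/\tau$ the probability is at most
$$\Big(\frac{e\sqrt q}{\tau}\Big)^s\Big(\frac e\tau\Big)^{\sqrt q\,s}\tau^{qs}=\big[\sqrt q\,e^{\sqrt q+1}\tau^{q-\sqrt q-1}\big]^s\le2^{-s}.$$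
For the last step put $x=\sqrt q\ge10$ and use $\tau\le\frac34$. The function $\ln x+x+1-(x^2-x-1)\ln\frac43$ is decreasing for $x\ge10$, and its value at $x=10$ is less than $-12$.

**(Y).** There are finitely many $\ell$; fix one and put $\delta=256/\ell\le\frac12$. If it fails for $|U|=s$, some $k=\lfloor(1+\delta)s\rfloor+1$ arrows from $U$ land in $U$. As $k\ge s$, $\binom{qs}k\le(eqs/k)^k\le(eq)^k$. As $\ell/64\ge8$, $eqs/n\le eq\cdot q^{-8}<1$, so in the power $(eqs/n)^k$ we may replace $k$ by the smaller number $(1+\delta)s$. The probability is at most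
$$\Big(\frac{en}s\Big)^s\Big(\frac{eqs}n\Big)^{(1+\delta)s}=\big[e^{2+\delta}q^{1+\delta}(s/n)^\delta\big]^s\le\big[e^3q^2q^{-\delta\ell/64}\big]^s=[e^3q^{-2}]^s\le2^{-s},$$
because $\delta\ell/64=4$.

**(C).** There are at most $n^r$ sequences of $r$ distinct vertices. For each there are at most $(2q)^r$ choices of distinct arrows realizing a cycle along it (each edge is an arrow from one of its two ends), and each choice is realized with probability at most $n^{-r}$. So the expected number of cycles of length $\le L$ is at most $\sum_{r\le L}(2q)^r$, which does not depend on $n$. By Markov's inequality the probability of more than $\sqrt n$ such cycles tends to $0$.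

**(D).** A pair at distance $r$ is joined by a path with $r+1$ distinct vertices and $r$ distinct arrows. So the expected number of pairs with $d_G<L$ is at most $\sum_{0\le r<L}n^{r+1}(2q)^rn^{-r}=n\sum_{0\le r<L}(2q)^r$. Markov's inequality gives the claim. $\square$

**Definition 12 (the space $M$).** Fix $n$ and an outcome satisfying (W), (X), (Y), (C), (D), with $n$ so large that
$$L\sqrt n\le n,\qquad\sqrt n\le\tfrac12nq^{-L},\qquad\tfrac{3n}4-\sqrt q>\tfrac n2.\tag{3}$$
The last condition implies $\frac{3n}{4\sqrt q}>1$. Delete one arrow from each cycle of length $\le L$. Let $\Delta$ be the set of deleted arrows, $|\Delta|\le\sqrt n$, and $G'$ the remaining graph. It has no cycle of length $\le L$; in particular it is simple, and its edges correspond bijectively to undeleted arrows. Put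
$$\rho(x,y)=\min(d_{G'}(x,y),L),\qquad M=(V,\rho),$$
with $d_{G'}=\infty$ between different components. This is a metric, with $1\le\rho(x,y)\le L$ for $x\ne y$.

## 9. Expansion makes $\gamma_1$ large: proof of (a)

Let $\mathrm{id}_{\mathcal F(M)}=\beta\alpha$ through $L_1(\mu)$ and put $\Phi(x)=\alpha(\delta_x)$. By Facts 3.1,
$$\|\beta\|^{-1}\rho(x,y)\le\|\Phi(x)-\Phi(y)\|\le\|\alpha\|\rho(x,y).\tag{4}$$

**Step 1 (from (W) to an inequality for real functions).** Let $h:V\to\mathbb R$ and $S_s=\{h>s\}$. Apply (W) to the smaller of $S_s$ and $V\setminus S_s$, if it is nonempty. The number of arrows with exactly one endpoint in $S_s$ is at least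
$$\min(|S_s|,n-|S_s|)\ge\frac{|S_s|(n-|S_s|)}n.$$
Now integrate over $s$. An arrow $(v,i)$ is cut for a set of $s$ of measure $|h(v)-h(\sigma_i(v))|$, and an unordered pair $\{x,y\}$ is separated for measure $|h(x)-h(y)|$. Summing over ordered pairs counts each pair twice, so
$$\sum_{(v,i)}|h(v)-h(\sigma_i(v))|\ge\frac1{2n}\sum_{x,y\in V}|h(x)-h(y)|.\tag{5}$$

**Step 2 (from real functions to $L_1$).** Apply (5) pointwise to representatives of the functions $\Phi(x)$ and integrate over $\mu$. With (4),
$$\sum_{(v,i)}\|\Phi(v)-\Phi(\sigma_i(v))\|\ge\frac1{2n}\sum_{x,y}\|\Phi(x)-\Phi(y)\|\ge\frac1{2n\|\beta\|}\sum_{x,y}\rho(x,y)\ge\frac{Ln}{4\|\beta\|}.$$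
The last step holds because by (D) at least $n^2/2$ ordered pairs have $d_{G'}\ge d_G\ge L$, hence $\rho=L$.

**Step 3 (bound the left side).** An undeleted arrow joins points at distance $1$ and a deleted one joins points at distance at most $L$. So the left side is at most $\|\alpha\|(qn+L|\Delta|)\le\|\alpha\|(qn+n)\le2qn\|\alpha\|$, by (3). Therefore $\|\alpha\|\|\beta\|\ge L/(8q)\ge\lambda$. $\square$

## 10. Lipschitz maps into low dimension are concentrated

A median $m$ of $h:V\to\mathbb R$ is a number with $|\{h>m\}|\le n/2$ and $|\{h<m\}|\le n/2$. (For $h=(0,0,1,5)$ on four points, $m=\frac12$ is one.)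

**Lemma 13.** Let $h:M\to\mathbb R$ be $1$-Lipschitz with median $m$. Then $|\{|h-m|>u\}|\le2nq^{-\lfloor u\rfloor/4}$ for all $u\ge0$.

*Proof.* Passing to $-h$ and replacing $u$ by $t=\lfloor u\rfloor$, it suffices to show $|\{h>m+t\}|\le nq^{-t/4}$ for integers $t\ge0$. For $t=0$ this is trivial. Some $y$ has $h(y)\le m$, and $\rho\le L$, so $h\le m+L$ everywhere and the set is empty for $t\ge L$. Let $1\le t<L$, and suppose $S_0=\{h>m+t\}$ has $|S_0|>nq^{-t/4}$. The plan is to let $S_0$ grow along arrows for $t$ steps: it stays above the median but becomes too large.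

Let $B_0=\{v:(v,i)\in\Delta\text{ for some }i\}$, so $|B_0|\le\sqrt n\le\frac12nq^{-L}$. Put $S_{i+1}=\bigcup_c\sigma_c(S_i\setminus B_0)$. Arrows from $S_i\setminus B_0$ are edges of $G'$, so along them $h$ drops by at most $1$. Thus $S_i\subset\{h>m+t-i\}$, and $|S_i|\le n/2$ for $i\le t$.

We claim that $|S_{i+1}|\ge q^{1/4}|S_i|$ for $0\le i<t$. Inductively $|S_i|\ge|S_0|\ge nq^{-L}$, so $|S_i\setminus B_0|\ge|S_i|/2$. If $|S_i\setminus B_0|\le\frac{3n}{4\sqrt q}$, then (X) gives $|S_{i+1}|>\frac12\sqrt q\,|S_i|\ge q^{1/4}|S_i|$. Otherwise apply (X) to a subset of $S_i\setminus B_0$ of size $\lfloor\frac{3n}{4\sqrt q}\rfloor\ge1$: then $|S_{i+1}|>\sqrt q\big(\frac{3n}{4\sqrt q}-1\big)=\frac{3n}4-\sqrt q>\frac n2$, which is impossible since $i+1\le t$. This proves the claim, and so $|S_t|\ge q^{t/4}|S_0|>n$, a contradiction. $\square$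

**Lemma 14.** Let $1\le\dim E\le N$ and let $b:M\to E$ be $1$-Lipschitz. There is $x_0\in V$ with $|\{x:\|b(x)-b(x_0)\|>t\}|\le nq^{-t/16}$ for all $t\ge10$.

*Proof.* Here the dimension enters, through a net. By the standard volume bound the unit sphere of $E^*$ has a $\frac12$-net $\mathcal N$ with $|\mathcal N|\le5^N$. Then $\|e\|\le2\max_{\varphi\in\mathcal N}|\varphi(e)|$: a norming functional of $e$ is within $\frac12$ of some $\varphi\in\mathcal N$, so $|\varphi(e)|\ge\|e\|-\frac12\|e\|$.

Each $\varphi\circ b$ is $1$-Lipschitz; let $m_\varphi$ be a median of it. By Lemma 13 with $u=1$ and $2\cdot5^N\le q^{1/8}$, the set $\bigcup_{\varphi\in\mathcal N}\{|\varphi b-m_\varphi|>1\}$ has at most $q^{1/8}\,nq^{-1/4}<n$ points. Take $x_0$ outside it.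

Let $t\ge10$. If $\|b(x)-b(x_0)\|>t$, then $|\varphi(b(x)-b(x_0))|>\frac t2$ for some $\varphi\in\mathcal N$, and so $|\varphi(b(x))-m_\varphi|>\frac t2-1$. Since $\lfloor\frac t2-1\rfloor>\frac t2-2$, Lemma 13 shows that the number of such $x$ is at most
$$2\cdot5^N\,nq^{-(t/2-2)/4}\le nq^{1/8+1/2-t/8}=nq^{5/8-t/8}\le nq^{-t/16},$$
the last inequality because $t/16\ge5/8$. $\square$

## 11. Random trees on the sparse shells

We begin the proof of (b). The case $B=0$ is trivial, so let $1\le\dim E\le N$ and $\|B\|=1$. Put $b(x)=B\delta_x$, a $1$-Lipschitz map, and let $x_0$ be as in Lemma 14. Change the basepoint to $x_0$. By Facts 3.3 this composes $B$ with an isometry and replaces $b$ by $b-b(x_0)$. So assume $b(x_0)=0$ and $\delta_{x_0}=0$. Put $r(x)=\|b(x)\|\in[0,L]$; it is $1$-Lipschitz for $\rho$.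

**Step 1 (partition of unity in the variable $r$).** Let $\psi_8$ be $1$ on $[0,2^8]$, $0$ on $[2^9,\infty)$, linear between. For $9\le j\le J$ let $\psi_j$ be the tent with $\psi_j(2^{j-1})=0$, $\psi_j(2^j)=1$, $\psi_j(2^{j+1})=0$, linear between these points and $0$ outside $(2^{j-1},2^{j+1})$. Then $\sum_{j=8}^J\psi_j=1$ on $[0,L]$, $\psi_j$ is $2^{-(j-1)}$-Lipschitz for $j\ge9$, and at each point at most two $\psi_j$ are nonzero.

**Step 2 (the shells and their size).** Fix $9\le j\le J$ and $\ell=2^j$. Put
$$A_j=\{x:\psi_j(r(x))>0\}\subset\{r>\ell/2\},\qquad S_j=\{x:r(x)>\ell/4\}\supset A_j.$$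
The larger set $S_j$ leaves room for geodesics between nearby points of $A_j$. Since $\ell/4\ge128\ge10$, Lemma 14 gives $|S_j|\le nq^{-\ell/64}$, exactly the range of (Y). If $S_j=\emptyset$, this $j$ is omitted below, since then $\psi_j\circ r=0$. Otherwise let $\Gamma=G'[S_j]$ be the induced subgraph, with edge set $E(\Gamma)$. For $U\subset S_j$ let $e_\Gamma(U)$ be the number of edges inside $U$.

**Lemma 15.** For every nonempty $U\subset S_j$: $e_\Gamma(U)\le(1+\frac{258}\ell)(|U|-1)$.

*Proof.* If $|U|\le L$, then $U$ spans no cycle of $G'$, so $e_\Gamma(U)\le|U|-1$. If $|U|>L\ge\ell$, then $|U|-1\ge\ell$, so $|U|\le(1+\frac1\ell)(|U|-1)$, and (Y) gives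
$$e_\Gamma(U)\le\Big(1+\frac{256}\ell\Big)|U|\le\Big(1+\frac{256}\ell\Big)\Big(1+\frac1\ell\Big)(|U|-1)\le\Big(1+\frac{258}\ell\Big)(|U|-1),$$
where we used $256/\ell^2\le1/\ell$. $\square$

**Lemma 16.** There is a random forest $F\subset E(\Gamma)$ with $P(e\notin F)\le258/\ell$ for each $e\in E(\Gamma)$.

*Proof.* Assume $E(\Gamma)\ne\emptyset$, and let $\theta=(1+258/\ell)^{-1}\ge1-258/\ell$. For $D\subset E(\Gamma)$ let $\mathrm{rk}(D)$ be the largest size of a forest in $D$, that is, $\sum_c(|U_c|-1)$ where $U_c$ are the vertex sets of the components of $(S_j,D)$. (For the three edges of a triangle the rank is $2$.) Every edge of $D$ lies in some $U_c$, so by Lemma 15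
$$\theta|D|\le\sum_c\theta\,e_\Gamma(U_c)\le\sum_c(|U_c|-1)=\mathrm{rk}(D).\tag{6}$$
Consider the game in which one player chooses a forest $F$, the other an edge $e$, and the payoff to the first is $1$ if $e\in F$ and $0$ otherwise. By the minimax theorem for finite zero-sum games,
$$\max_F\min_eP(e\in F)=\min_w\max_Fw(F),$$
where on the left $F$ ranges over random forests, and on the right $w$ over probability weights on $E(\Gamma)$ and $F$ over forests. So it is enough to find, for each $w$, a forest with $w(F)\ge\theta$.

Given $w$, produce $F$ greedily: go through the edges in order of decreasing weight and add an edge whenever no cycle is created. For $s>0$, an edge of weight at least $s$ is rejected only if it closes a cycle with accepted edges of weight at least $s$. So $F\cap\{w\ge s\}$ is a maximal forest in $\{w\ge s\}$, and by (6)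
$$|F\cap\{w\ge s\}|=\mathrm{rk}(\{w\ge s\})\ge\theta|\{w\ge s\}|.$$
Integrating over $s>0$ gives $w(F)\ge\theta\,w(E(\Gamma))=\theta$. Hence some random forest has $P(e\in F)\ge\theta\ge1-258/\ell$ for all $e$. $\square$

**Step 3 (cut the forest into shallow trees and tie them to one point).** The trees of $F$ may be very deep, while detours must cost only $O(\ell)$. Root every component of $F$, choose $a\in\{0,\dots,\ell-1\}$ uniformly and independently of $F$, and delete from $F$ all edges whose endpoint farther from the root has depth $\equiv a\pmod\ell$. Each edge of $F$ is deleted with conditional probability $1/\ell$. Each remaining component has a unique vertex of least depth, its top vertex. Going down from it, the depths are consecutive integers, and after the top none of them is $\equiv a$. So every vertex of the component is within distance $\ell-1$ of the top vertex. Add a new vertex $*$, joined to the top vertex of each component by an edge of length $\ell$; all other edges have length $1$.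

This is a random weighted tree on $S_j\cup\{*\}$ with tree metric $\tau_\omega$. There are finitely many outcomes $\omega$, with probabilities $p_\omega>0$.

**Lemma 17.** For distinct $x,y\in S_j$:

(i) $\ell\le\tau_\omega(x,*)\le2\ell$ and $\tau_\omega(x,y)\le4\ell$;

(ii) $\tau_\omega(x,y)\ge d_{G'}(x,y)\ge\rho(x,y)$ if $x,y$ are in the same component of the tree minus $*$, and $\tau_\omega(x,y)\ge2\ell$ otherwise;

(iii) if $x,y\in A_j$: $\mathbb E\,\tau_\omega(x,y)\le1037\,\rho(x,y)$.

*Proof.* For (i), the path from $x$ to $*$ has at most $\ell-1$ unit edges and one edge of length $\ell$; the second statement is the triangle inequality. For (ii), within a component the tree path is a path in $G'$. Between components the tree path passes through $*$ and uses two edges of length $\ell$.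

For (iii), first let $xy$ be an edge of $\Gamma$. It fails to survive with probability at most $\frac{258}\ell+\frac1\ell$. If it survives, $\tau_\omega(x,y)=1$; otherwise $\tau_\omega(x,y)\le4\ell$. Hence $\mathbb E\tau_\omega(x,y)\le1+4\ell\cdot\frac{259}\ell=1037$.

Now let $x,y\in A_j$ with $d_{G'}(x,y)\le\ell/4$. Every vertex $z$ of a $G'$-geodesic from $x$ to $y$ satisfies $r(z)\ge r(x)-\rho(x,z)>\frac\ell2-\frac\ell4=\frac\ell4$, so the geodesic lies in $\Gamma$. Summing along it, $\mathbb E\tau_\omega(x,y)\le1037\,d_{G'}(x,y)=1037\,\rho(x,y)$, since $\ell/4<L$. If $d_{G'}(x,y)>\ell/4$, then $\rho(x,y)>\ell/4$ because $L\ge\ell$, and $\tau_\omega(x,y)\le4\ell\le16\rho(x,y)$. $\square$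

## 12. Gluing the scales: proof of (b)

For $9\le j\le J$ put
$$Z_j=\bigoplus_\omega\mathcal F(S_j\cup\{*\},\tau_\omega),\qquad\|z\|=\sum_\omega p_\omega\|z_\omega\|,\qquad\text{basepoint }*.$$
By Facts 3.5, and after rescaling the coordinate $z_\omega$ by $p_\omega$, this is a finite-dimensional $\ell_1$-space. Put $Z_8=\ell_1(V)$ and $Z=(\bigoplus_{j=8}^JZ_j)_{\ell_1}$, again a finite-dimensional $\ell_1$-space.

**Step 1 (the map into $Z$).** For $j\ge9$ define $T_j:\mathcal F(M)\to Z_j$ by $T_j\delta_x=(\psi_j(r(x))\delta_x)_\omega$, interpreted as $0$ if $x\notin A_j$. This is consistent with $\delta_{x_0}=0$ since $\psi_j(r(x_0))=\psi_j(0)=0$. At the lowest scale the naive map of Section 7 returns, with a cutoff: $T_8\delta_x=\psi_8(r(x))e_x-e_{x_0}$, which vanishes at $x=x_0$. Let $T=(T_j)_{j=8}^J$.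

**Step 2 ($\|T\|\le4164$).** Let $x\ne y$. First, $\|T_8\delta_x-T_8\delta_y\|\le2\le2\rho(x,y)$. Next let $j\ge9$ and say $\psi_j(r(x))\ge\psi_j(r(y))$, $\psi_j(r(x))>0$. From
$$\psi_j(r(x))\delta_x-\psi_j(r(y))\delta_y=(\psi_j(r(x))-\psi_j(r(y)))\delta_x+\psi_j(r(y))(\delta_x-\delta_y)$$
we get
$$\|T_j\delta_x-T_j\delta_y\|\le\mathbb E\big[(\psi_j(r(x))-\psi_j(r(y)))\,\tau_\omega(x,*)+\psi_j(r(y))\,\tau_\omega(x,y)\big],$$
where the last term is absent if $\psi_j(r(y))=0$; otherwise $x,y\in A_j$ and Lemma 17(iii) applies. By Lemma 17(i) and (iii) the bound is at most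
$$2^{-(j-1)}\rho(x,y)\cdot2\cdot2^j+1037\,\rho(x,y)=1041\,\rho(x,y).$$
An index $j$ contributes only if $\psi_j(r(x))$ or $\psi_j(r(y))$ is nonzero, so at most four indices contribute. Hence $\|T\delta_x-T\delta_y\|\le4\cdot1041\,\rho(x,y)$, and $\|T\|\le4164$ by Facts 3.2.

**Step 3 (a retraction that keeps the return maps bounded).** For $j\ge9$ let $\pi$ be the radial retraction of $E$ onto the ball of radius $\varrho=2\ell$. It is $2$-Lipschitz. To see this let $\|e\|\ge\|e'\|$ and $\|e\|>\varrho$ (otherwise $\pi$ fixes both). If $\|e'\|\le\varrho$, then $\|\pi e-e'\|\le(\|e\|-\varrho)+\|e-e'\|\le2\|e-e'\|$. If $\|e'\|>\varrho$, then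
$$\pi e-\pi e'=\frac\varrho{\|e\|}\Big(e-e'+\Big(1-\frac{\|e\|}{\|e'\|}\Big)e'\Big),$$
so $\|\pi e-\pi e'\|\le\frac\varrho{\|e\|}\big(\|e-e'\|+\|e\|-\|e'\|\big)\le2\|e-e'\|$.

**Step 4 (the map back).** Let $R_8:\ell_1(V)\to E$, $R_8e_x=b(x)$ if $r(x)<512$ and $R_8e_x=0$ otherwise. Then $\|R_8\|\le512$. For $j\ge9$ consider on each $(S_j\cup\{*\},\tau_\omega)$ the map $x\mapsto\pi(b(x))$, $*\mapsto0$. It is $2$-Lipschitz, by Lemma 17(i) and (ii):

- for $x,y$ in the same component, $\|\pi b(x)-\pi b(y)\|\le2\rho(x,y)\le2\tau_\omega(x,y)$;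
- for $x,y$ in different components, $\|\pi b(x)-\pi b(y)\|\le4\ell\le2\tau_\omega(x,y)$;
- $\|\pi b(x)\|\le2\ell\le2\tau_\omega(x,*)$.

Let $R_{j,\omega}$ be its linearization and $R_j(z)=\sum_\omega p_\omega R_{j,\omega}(z_\omega)$; then $\|R_j\|\le2$. Since $Z$ is an $\ell_1$-sum, $R=\sum_jR_j:Z\to E$ has $\|R\|\le512$.

**Step 5 (check $RT=B$).** If $\psi_j(r(x))>0$ with $j\ge9$, then $r(x)<2^{j+1}=2\ell$, so $\pi(b(x))=b(x)$. If $\psi_8(r(x))>0$, then $r(x)<512$ and $R_8e_x=b(x)$. Also $R_8e_{x_0}=b(x_0)=0$. Hence
$$RT\delta_x=\sum_{j=8}^J\psi_j(r(x))\,b(x)-b(x_0)=b(x)=B\delta_x.$$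
Thus $B=RT$ factors through the finite-dimensional $\ell_1$-space $Z$ with constant
$$C_0:=4164\cdot512,$$
which is independent of $N,\lambda,q,L,n$. This proves (b), hence Theorem A, and with Section 6 Theorem B. $\blacksquare$

We record for later that the factorization in (b) is through a *finite-dimensional* $\ell_1$-space.

## 13. Lipschitz function spaces and other index sets

Part 3 of Theorem C is Proposition 7. We now prove parts 1 and 2.

**Proof of Theorem C, part 1.** Let $X=X_A$. Then $X^*=\mathrm{Lip}_0(M_A)=(\bigoplus_{k\in A}E_k^*)_{\ell_\infty}$. Suppose $U:\ell_\infty(X^*)\to X^*$, $V:X^*\to\ell_\infty(X^*)$ and $VU=\mathrm{id}$. Fix $n\in A$. Let $\iota_i,\pi_i$ be the inclusion of, and the projection onto, the copy of $E_n^*$ in the $i$-th $X^*$. Let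
$$Y=\Big(\bigoplus_{k\in A,\,k\le n}E_k^*\Big)_{\ell_\infty},\qquad T=\Big(\bigoplus_{k\in A,\,k>n}E_k^*\Big)_{\ell_\infty},$$
with canonical projections $Q_Y,Q_T$ and inclusions $J_Y,J_T$.

**Step 1 (push one copy of $E_n^*$ into the tail).** In Lemma 6 we used that the coordinates of a vector of $\ell_1(X)$ are summable. Here we use instead that a vector of $\ell_\infty(X^*)$ with entries of norm one has norm one. For $\psi\in Y^*$ choose unit vectors $e_i\in E_n^*$ at which the functionals $\psi Q_YU\iota_i$ attain their norms. Then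
$$\sum_{i\le m}\|\psi Q_YU\iota_i\|=\psi Q_YU\Big(\sum_{i\le m}\iota_ie_i\Big)\le\|\psi\|\|U\|$$
for every $m$. Summing over the coordinate functionals of an Auerbach basis of $Y$, $\sum_i\|Q_YU\iota_i\|\le\dim Y\,\|U\|<\infty$. Choose $i$ with $\|V\|\|Q_YU\iota_i\|\le\frac12$. Then $S=\pi_iVJ_TQ_TU\iota_i$ satisfies $\|\mathrm{id}-S\|\le\frac12$, so $\mathrm{id}_{E_n^*}=zu$ with
$$u=Q_TU\iota_i:E_n^*\to T,\qquad z=S^{-1}\pi_iVJ_T:T\to E_n^*,\qquad\|z\|\le2\|V\|.$$

**Step 2 (factor $u$ through $\ell_\infty$ by duality).** Let $u_k:E_n^*\to E_k^*$ ($k\in A$, $k>n$) be the coordinates of $u$; $\|u_k\|\le\|U\|$. The adjoint $u_k^*$ maps $E_k$ to $E_n$, and $\dim E_n\le N_{k-1}$. By Section 12, $u_k^*=v_kw_k$ with $w_k:E_k\to\ell_1(\Gamma_k)$, $v_k:\ell_1(\Gamma_k)\to E_n$, $\Gamma_k$ a finite set, $\|w_k\|\le1$, $\|v_k\|\le C_0\|U\|$. Then $u_k=w_k^*v_k^*$ with $v_k^*:E_n^*\to\ell_\infty(\Gamma_k)$. Putting $\Gamma=\bigsqcup_k\Gamma_k$, the operator $u$ factors as $e\mapsto(v_k^*e)_k\in\ell_\infty(\Gamma)$ followed by $\bigoplus w_k^*:\ell_\infty(\Gamma)\to T$, with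 constant $C_0\|U\|$. So $\mathrm{id}_{E_n^*}$ factors through $\ell_\infty(\Gamma)$ with constant $2C_0\|U\|\|V\|$.

**Step 3 (return to $\gamma_1$).** Take adjoints: $\mathrm{id}_{E_n}$ factors through $\ell_\infty(\Gamma)^*$ with the same constant. By Kakutani's theorem $\ell_\infty(\Gamma)^*$ is isometric to an $L_1(\mu)$-space. Hence $\gamma_1(\mathrm{id}_{E_n})\le2C_0\|U\|\|V\|$ for all $n\in A$, which contradicts $\gamma_1(\mathrm{id}_{E_n})\ge n$. $\square$

**Proof of Theorem C, part 2.**

**Step 1 (an obstruction if $A\setminus B$ is infinite).** Here the factor $N_{k-1}+1$ in the construction is used. Suppose $A\setminus B$ is infinite and $X_A$ is isomorphic to a complemented subspace of $X_B$; let $K$ be a factorization constant of $\mathrm{id}_{X_A}$ through $X_B$. Let $n\in A\setminus B$. Composing with the inclusion of and the projection onto $E_n$, we get $\mathrm{id}_{E_n}=\beta\alpha$ through $(\bigoplus_{k\in B}E_k)_{\ell_1}$ with $\|\alpha\|\|\beta\|\le K$. Every $k\in B$ satisfies $k<n$ or $k>n$. If $k<n$, then by Lemma 9.1 and 9.3 $\gamma_1(\beta|_{E_k})\le\|\beta\|N_k\le\|\beta\|N_{n-1}$.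 If $k>n$, then $\gamma_1(\beta|_{E_k})\le C_0\|\beta\|$ by Theorem A(b). By Lemma 9.2 and 9.1,
$$\gamma_1(\mathrm{id}_{E_n})\le K\max(N_{n-1},C_0)\le KC_0(N_{n-1}+1).$$
But $\gamma_1(\mathrm{id}_{E_n})\ge n(N_{n-1}+1)$ by (2), a contradiction once $n>KC_0$.

**Step 2 (finitely many pieces do not matter).** Conversely let $A\setminus B$ be finite and put $C=A\cap B$, an infinite set. Then $X_A\cong F\oplus X_C$ with $\dim F<\infty$. Split each $E_k=\mathbb Re_k\oplus E_k^0$ by a norm-one projection onto $\mathbb Re_k$. The complementary projections have norm at most $2$, so $X_C\cong\ell_1\oplus(\bigoplus_{k\in C}E_k^0)_{\ell_1}$. Since $\ell_1\cong\ell_1\oplus F$, it follows that $X_C\cong X_C\oplus F$. Thus $X_A\cong X_C$, and $X_C$ is $1$-complemented in $X_B$. This proves the first equivalence.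

**Step 3 (isomorphism classes).** If $A\triangle B$ is finite, Step 2 gives $X_A\cong X_{A\cap B}\cong X_B$. If $X_A\cong X_B$, Step 1, applied in both directions, shows that $A\setminus B$ and $B\setminus A$ are finite. This is the second equivalence. Finally, there are $2^{\aleph_0}$ infinite subsets of $\mathbb N$, and each class modulo finite sets is countable. So there are $2^{\aleph_0}$ classes, hence $2^{\aleph_0}$ pairwise non-isomorphic spaces $\mathcal F(M_A)$, each of them a counterexample by Theorem B. $\blacksquare$
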